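# Chromatic thresholds of binary matroids: a three-valued formula and its failure for $c\ge 3$

Take a set $M$ of nonzero vectors over $\mathbb F_2$ that avoids a fixed configuration $N$. How dense must $M$ be before avoiding $N$ forces $M$ into a bounded union of hyperplane complements? The critical density is called the chromatic threshold of $N$. A formula has been proposed in which, for fixed critical number $c$, the threshold takes only three values. The proposal is a problem from Sammy Luo, "A Counting Lemma for Binary Matroids and Applications to Extremal Problems", arXiv:1610.09587 (2016). We start with the one of the three cases that is correct and easy. Then we ask what changes in the other two, and we find that for every $c\ge 3$ the formula fails in both of them.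

## 1. Full layers over a graph of large girth

We fix the vocabulary first.

**Definition (matroid, copy).** A *matroid* here is a simple binary matroid: a set $M\subseteq\mathbb F_2^r\setminus\{0\}$ that spans $\mathbb F_2^r$. Its *rank* is $r(M)=r$. We say that $M$ *contains* $N$, written $N\subseteq M$, if $M$ contains a copy of $N$, that is, the image of $N$ under some injective linear map $\mathbb F_2^{r(N)}\to\mathbb F_2^{r(M)}$. Otherwise $M$ is *$N$-free*.

**Definition (critical number).** For a finite-dimensional $\mathbb F_2$-space $V$ and $X\subseteq V\setminus\{0\}$, the *critical number* $\chi(X)$ is the least $c\ge 0$ such that some subspace of $V$ of codimension $c$ is disjoint from $X$.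

A subspace of codimension $c$ is an intersection of $c$ hyperplanes. So $\chi(M)\le c$ says exactly that $M$ lies in a union of $c$ sets $\mathbb F_2^r\setminus H$ with $H$ a hyperplane. Three examples:

- A nonempty independent set has critical number $1$: some linear functional equals $1$ on all its elements.
- $\mathbb F_2^r\setminus\{0\}$ has critical number $r$, since only the zero subspace avoids it.
- $\{e_1,e_2,e_3,e_4,e_1+e_2+e_3+e_4\}\subseteq\mathbb F_2^4$ has critical number $2$. A functional equal to $1$ on all five vectors would take the value $5=1$ on their sum, which is $0$, so one hyperplane is not enough. The two functionals $x_1+x_2+x_3+x_4$ and $x_1$ do the job: the first is $1$ on each $e_i$, the second is $1$ on the fifth vector.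

We use the following elementary facts throughout.

- The value $\chi(X)$ does not depend on $V$. If $U\le V$ has codimension $c$ and misses $X$, then $U\cap\operatorname{span}(X)$ has codimension at most $c$ in $\operatorname{span}(X)$ and misses $X$. Conversely, let $T\le\operatorname{span}(X)$ have codimension $c$ and miss $X$, and write $V=\operatorname{span}(X)\oplus K$. Then $T\oplus K$ has codimension $c$ in $V$ and meets $\operatorname{span}(X)$ in $T$, so it misses $X$.
- $\chi$ is monotone, and $\chi(X)\le\dim\operatorname{span}(X)$ (use the zero subspace of $\operatorname{span}(X)$).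
- If $\chi(X)\le c\le \dim V$, some subspace of codimension exactly $c$ misses $X$: shrink one of smaller codimension.
- If $F\le\mathbb F_2^r$ has codimension $d$, then $\chi(M\cap F)\ge\chi(M)-d$. Indeed a subspace of $F$ of codimension $b$ in $F$ that misses $M\cap F$ misses $M$, and has codimension $b+d$ in $\mathbb F_2^r$.

**Definition (chromatic threshold).**
$$\theta(N)=\inf\{\alpha\ge 0:\ \exists\, C\text{ such that every matroid }M\text{ with }|M|\ge\alpha 2^{r(M)}\text{ and }N\not\subseteq M\text{ has }\chi(M)\le C\}.$$

If $\alpha$ belongs to this set, so does every larger number. Hence, to show $\theta(N)\ge\alpha$, it suffices to exhibit $N$-free matroids with $|M|\ge\alpha 2^{r(M)}$ and unbounded $\chi(M)$.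

Two results are quoted. The geometric Erdős–Stone theorem (Geelen–Nelson) says that, for $\mathrm{ex}(N,n)=\max\{|M|:r(M)=n,\ N\not\subseteq M\}$, one has $\lim_{n\to\infty}\mathrm{ex}(N,n)/(2^n-1)=1-2^{1-\chi(N)}$. If $\alpha>1-2^{1-\chi(N)}$, then $N$-free matroids of density at least $\alpha$ have bounded rank, hence bounded critical number. So
$$\theta(N)\le 1-2^{1-\chi(N)}.\tag{1}$$
We also use Erdős's theorem (1959): there are finite graphs of arbitrarily large girth and chromatic number.

Graphs enter as follows. Let $G$ be a graph on $\{1,\dots,n\}$ and let $\varepsilon_1,\dots,\varepsilon_n$ be the standard basis of $\mathbb F_2^n$. The edge $ab$ gives the vector $\varepsilon_a+\varepsilon_b$. The edge vectors of a forest are linearly independent: a nonempty set of forest edges has a vertex of degree one, and the sum of the vectors is $1$ there. If $G$ has girth greater than $g$, any $g$ of its edges form a forest. Finally, suppose a subspace of codimension $d$ misses all edge vectors. It is the kernel of a linear map $\Lambda$ to $\mathbb F_2^d$ with $\Lambda(\varepsilon_a)\ne\Lambda(\varepsilon_b)$ for every edge $ab$.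 So $a\mapsto\Lambda(\varepsilon_a)$ is a proper coloring with $2^d$ colors. Therefore
$$2^{\chi(\{\varepsilon_a+\varepsilon_b:\,ab\in E(G)\})}\ \ge\ \chi(G),\tag{2}$$
where $\chi(G)$ is the chromatic number.

**Proposition 1.** Let $\chi(N)=c\ge2$, and suppose that no subspace $S$ of codimension $c-1$ has $S\cap N$ linearly independent. Then $\theta(N)=1-2^{1-c}$.

**Proof.** The upper bound is (1). For the lower bound, let $G$ have girth greater than $|N|$ and large chromatic number, and in $\mathbb F_2^{c-1}\times\mathbb F_2^n$ put
$$M_0=\{(0,\varepsilon_a+\varepsilon_b):ab\in E(G)\}\cup\{(v,z):v\ne0\}.$$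
The complement of a proper subspace spans, so $M_0$ spans. Also $|M_0|\ge(1-2^{1-c})2^{n+c-1}$, and by (2) its critical number is unbounded as $\chi(G)$ grows.

Suppose $\varphi$ is linear and injective with $\varphi(N)\subseteq M_0$. Let $\pi$ be the projection to $\mathbb F_2^{c-1}$ and $S'=\ker(\pi\varphi)$, a subspace of codimension at most $c-1$. The vectors in $\varphi(N\cap S')$ are at most $|N|$ edge vectors, so they come from a forest and are independent. Hence $N\cap S'$ is independent, and so is $N\cap S$ for every $S\le S'$ of codimension $c-1$. This contradicts the hypothesis, so $M_0$ is $N$-free and $\theta(N)\ge1-2^{1-c}$. $\square$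

A small matroid of this kind, with $c=2$: in $\mathbb F_2\times\mathbb F_2^3$ take $N=\{(0,y):|y|\text{ odd}\}\cup\{(1,y):y\in\mathbb F_2^3\}$, where $|y|$ is the Hamming weight. It has $12$ elements. The subspace $\{v=0,\ |y|\text{ even}\}$ misses $N$. The hyperplane $v=0$ meets $N$ in $4$ vectors with sum $0$. Any other hyperplane is given by $\alpha v+\nu(y)=0$ with $\nu\ne0$ and contains the four vectors $(1,y)$ with $\nu(y)=\alpha$, again with sum $0$. So $\chi(N)=2$, every hyperplane section is dependent, and $\theta(N)=\frac12$.

What changes if some $S$ of codimension $c-1$ does have $I=N\cap S$ independent, with $|I|=k$? Then $M_0$ contains $N$ as soon as $\chi(G)\ge2^k$ and $n\ge\dim S$. By (2) and $\chi\le\dim\operatorname{span}$, there are $k$ independent edge vectors. Send $I$ to them, extend to an injection of $S$ into $\{0\}\times\mathbb F_2^n$, and send a basis $u_1,\dots,u_{c-1}$ of a complement of $S$ to the vectors (standard basis vector of $\mathbb F_2^{c-1}$, $0$). This map is injective, and every element of $N\setminus S$ lands in a layer $v\ne0$, all of which lies in $M_0$. So the construction fails because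 the layers $v\ne0$ are full and put up no resistance.

## 2. The proposed values $1-2\cdot2^{-c}$, $1-3\cdot2^{-c}$, $1-4\cdot2^{-c}$

**Definition (circuit).** A *circuit* is a minimal linearly dependent set. It is *odd* if it has odd size.

**Definition ($c$-near-independent).** A matroid $M$ of rank $r$ is *$c$-near-independent* if $\chi(M)=c$ and the following holds for some subspace $H$ of $\mathbb F_2^r$ of codimension $c-2$ with $\chi(M\cap H)=2$: $H$ has a subspace $S$ of codimension $1$ in $H$ such that $M\cap S$ is linearly independent, and every odd circuit in $M\cap H$ contains at least four elements of $H\setminus S$.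

**Proposed formula.** Let $\chi(N)=c\ge2$. Then $\theta(N)=1-i2^{-c}$, where

- $i=2$ if and only if no $(c-1)$-codimensional subspace $S$ exists such that $S\cap N$ is linearly independent;
- $i=4$ if and only if $N$ is $c$-near-independent;
- $i=3$ otherwise.

The first two conditions exclude each other, because the $S$ in the definition of near-independence has codimension $c-1$ in the whole space. Geelen and Nelson proved the lower bound $\theta(N)\ge1-i2^{-c}$ with this $i$. The question is whether equality holds. Proposition 1 says yes when $i=2$.

Two examples by hand with $c=2$, where $H$ is the whole space. For the triangle $\{e_1,e_2,e_1+e_2\}$, every one-dimensional $S$ meets it in one vector, which is independent, but the triangle itself is an odd circuit with only two elements outside $S$. So $i=3$, and the formula assigns $\frac14$. For the $5$-element circuit of Section 1, let $S$ be the kernel of $x_1+x_2+x_3$. This functional is $1$ on $e_1,e_2,e_3$ and on $e_1+e_2+e_3+e_4$, and $0$ on $e_4$. So $N\cap S=\{e_4\}$, and the only circuit, $N$ itself, has four elements outside $S$. So $i=4$, and the formula assigns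 $0$.

What follows disproves the formula for every $c\ge3$, both for $i=4$ and for $i=3$. It does not decide the case $c=2$ with $i\in\{3,4\}$.

## 3. Weights modulo $q$ along a forest

To block copies of $N$ that have an independent section $I=N\cap S$, we thin the layers of $M_0$, deleting only a small fraction $4/q$ of each: in the layers $v\ne0$ keep $(v,z)$ only if $|z|\bmod q\notin\{0,1,2,3\}$. Suppose a copy of $N$ sends the elements of $I$ to edge vectors $e_1,\dots,e_k$. If $N$ is rich outside $S$, its image contains vectors $(v,z+\sum_{j\in J}e_j)$ for many index sets $J$, with a single $z$. We want the weights of these vectors to be unable to avoid $\{0,1,2,3\}$ modulo $q$.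

Try a matching, with $e_j=\varepsilon_{a_j}+\varepsilon_{b_j}$ disjoint edges. If $z$ is $0$ on all the endpoints, then $|z+\sum_{j\in J}e_j|=|z|+2|J|$. As $J$ grows the weight climbs in small steps and must enter the forbidden residues. If we may use only sets $J$ of even size (we will soon be forced into this), the steps are $4$, and a window of four consecutive residues cannot be jumped. Three residues would not do: with $q=16$ and $|z|=3$ the weights $3,7,11,15,19,\dots$ avoid $\{0,1,2\}$ modulo $16$.

There is a bad case. If $z(a_j)=1$ and $z(b_j)=0$ for every $j$, then $|z+\sum_{j\in J}e_j|=|z|$ for all $J$, and one thinned layer sees nothing. This is where $c\ge3$ comes in. With three layers $v_1+v_2+v_3=0$, the three corresponding vectors satisfy $z_1+z_2+z_3=0$, and they cannot all split the same edge: the three sums $z_i(a)+z_i(b)$ add up to $0$, so they are not all $1$. The next two lemmas make this precise.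

**Lemma 2.** Let $q\ge5$. Let $(e_j)_{j\in F}$ be the vectors in $\mathbb F_2^n$ of $\ell\ge2q$ distinct edges forming a forest, and let $z\in\mathbb F_2^n$ take one constant value $\tau\in\{0,1\}$ on all vertices covered by these edges. Then there is $J\subseteq F$ with $|J|$ even and $\big|z+\sum_{j\in J}e_j\big|\bmod q\in\{0,1,2,3\}$.

**Proof.** For $J\subseteq F$ let $w(J)=\big|\sum_{j\in J}e_j\big|$, the number of vertices of odd degree in $J$. Adding $\sum_{j\in J}e_j$ to $z$ flips $w(J)$ coordinates, all of which equal $\tau$, so
$$\Big|z+\sum_{j\in J}e_j\Big|=|z|+(-1)^\tau w(J).\tag{3}$$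

**Step 1: a long range.** We find an even-size $J^*\subseteq F$ with $w(J^*)\ge q$. Let $U$ be the set of covered vertices. A forest with $\ell$ edges and no isolated vertices has $\ell$ plus the number of components many vertices, so $|U|\ge\ell+1$. Choose $J$ uniformly among the even-size subsets of $F$. For $a\in U$ let $\delta(a)\subseteq F$ be the nonempty set of edges at $a$. If $\delta(a)\ne F$, the parities of $|J'\cap\delta(a)|$ and of $|J'|$ are two distinct nonzero linear functionals of $J'\in\mathbb F_2^F$. They are therefore linearly independent, so $\Pr[\,|J\cap\delta(a)|\text{ odd}\,]=\frac12$. At most one vertex has $\delta(a)=F$, since two such vertices would be the two endpoints of every edge of $F$, and $F$ has at least two distinct edges. Hence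
$$\mathbb E\,w(J)\ge\frac{|U|-1}2\ge\frac\ell2\ge q,$$
and some even-size $J^*$ has $w(J^*)\ge q$.

**Step 2: small steps.** We connect $\emptyset$ to $J^*$ by a walk whose weights cannot jump the window. Let $\emptyset=J_0\subset J_1\subset\dots\subset J_m=J^*$, adding two indices at a time, and put $p_s=|z|+(-1)^\tau w(J_s)$. By (3), $p_s$ is the weight of $z+\sum_{j\in J_s}e_j$. Consecutive vectors differ by $e_j+e_{j'}$, of weight at most $4$, so $|p_{s+1}-p_s|\le4$.

**Step 3: the walk enters the window.** If $p_0\bmod q\le3$, take $J=\emptyset$. Otherwise let $\rho=p_0\bmod q\ge4$.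

If $\tau=0$, let $p=p_0+q-\rho$, the least multiple of $q$ exceeding $p_0$. Then $p\le p_0+q-4<p_0+q\le p_m$. Let $s$ be minimal with $p_s\ge p$. Since $p_0<p$ we have $s\ge1$ and $p_{s-1}\le p-1$, so $p\le p_s\le p+3$.

If $\tau=1$, let $p=p_0-\rho$, the largest multiple of $q$ below $p_0$. Then $p_0\ge p+4$, and $p_m\le p_0-q<p$. Let $s$ be minimal with $p_s\le p+3$. Since $p_0\ge p+4$ we have $s\ge1$ and $p_{s-1}\ge p+4$, so $p\le p_s\le p+3$.

In both cases $p_s\bmod q\in\{0,1,2,3\}$, and $J_s$ has even size. $\square$

**Lemma 3.** Let $q\ge5$ and $k\ge12q$. Let $e_1,\dots,e_k\in\mathbb F_2^n$ be the vectors of distinct edges forming a forest, and let $z_1,z_2,z_3\in\mathbb F_2^n$ with $z_1+z_2+z_3=0$. Then there are $i\in\{1,2,3\}$ and $J\subseteq\{1,\dots,k\}$ with $|J|$ even and $\big|z_i+\sum_{j\in J}e_j\big|\bmod q\in\{0,1,2,3\}$.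

**Proof.** Let $e_j=\varepsilon_a+\varepsilon_b$. In $\mathbb F_2$ we have $\sum_{i=1}^3(z_i(a)+z_i(b))=0$, so the three summands are not all $1$. Hence some $i$ and $\tau\in\{0,1\}$ satisfy $z_i(a)=z_i(b)=\tau$. Assign one such pair $(i,\tau)$ to $j$. There are six pairs, so some pair is assigned to a set $F$ of at least $k/6\ge2q$ indices. Then $z_i$ equals $\tau$ on all vertices covered by the edges of $F$, and Lemma 2 applies to $F$ and $z_i$. $\square$

## 4. A quadratic twist in one layer

Now we must find $N$ with $\chi(N)=c$ to which Lemma 3 applies and to which the formula assigns $i=4$. Let $\epsilon_1,\dots,\epsilon_k$ be the standard basis of $\mathbb F_2^k$.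

The direct choice is an independent set in the layer $v=0$ together with all of the layers $v\ne0$. It is not near-independent. For $u'\ne0$ the three vectors $(u',0)$, $(u',\epsilon_1)$, $(0,\epsilon_1)$ form a triangle with only two elements outside $\{v=0\}$. To reach $i=4$ we must remove such triangles. Near-independence looks only inside one subspace $H$, so it is enough to thin one layer $v=u$ and take $H=\{v\in\{0,u\}\}$. An odd circuit with exactly two elements outside $S=\{v=0\}$ consists of $(u,y),(u,y')$ and an odd number of vectors $(0,\epsilon_j)$, so $|y|$ and $|y'|$ have different parities. This suggests keeping only $(u,y)$ with $|y|$ even: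
$$\{(0,\epsilon_j):1\le j\le k\}\cup\{(u,y):|y|\text{ even}\}\cup\{(v,y):v\notin\{0,u\}\}.$$

This attempt fails because the critical number drops. The hyperplane $\{(su,y):|y|\equiv s\bmod2\}$ of $H$ contains no $(0,\epsilon_j)$, since $|\epsilon_j|=1\ne0$, and no $(u,y)$ with $|y|$ even. It has codimension $c-1$ in the whole space and misses the set, so $\chi\le c-1$. Nor does it help to add coordinates $x$ and keep $(u,x,y)$ with $|y|\equiv f(x)$ when $f=\mu+\beta$ is affine ($\mu$ linear, $\beta$ constant), the independent set being $\{(0,0,\epsilon_j)\}$. The subspace $\{(su,x,y):|y|\equiv\mu(x)+(\beta+1)s\}$ then contains no $(0,0,\epsilon_j)$, and for $s=1$ it requires $|y|\equiv f(x)+1$.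

The obstruction is that a linear functional can imitate the parity rule. So we let $f$ be a function that is not affine. On $\mathbb F_2$ every function is affine; on $\mathbb F_2^2$ the product $x_1x_2$ is not.

**Definition (the matroids $N_{c,k}$ and $N^+_{c,k}$).** Fix $c\ge3$ and $k\ge5$. Write elements of $W=\mathbb F_2^{c-1}\times\mathbb F_2^2\times\mathbb F_2^k$ as $(v,x,y)$. Fix $u\in\mathbb F_2^{c-1}\setminus\{0\}$ and put $f(x)=x_1x_2$. Let $I=\{(0,0,\epsilon_j):1\le j\le k\}$ and $B=\{(u,x,y):|y|\equiv f(x)\bmod2\}$, and
$$N_{c,k}=I\cup B\cup\{(v,x,y):v\notin\{0,u\}\},\qquad N^+_{c,k}=I\cup\{(v,x,y):v\ne0\}.$$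

**Theorem A.** Let $c\ge3$.

1. For $k\ge5$, $N_{c,k}$ has critical number $c$ and is $c$-near-independent. $N^+_{c,k}$ has critical number $c$, has a $(c-1)$-codimensional subspace $S$ with $S\cap N^+_{c,k}$ independent, and is not $c$-near-independent. So the formula assigns $i=4$ to $N_{c,k}$ and $i=3$ to $N^+_{c,k}$.
2. If $q\ge13$ and $k\ge12q$, then
$$\theta(N^+_{c,k})\ \ge\ \theta(N_{c,k})\ \ge\ (1-2^{1-c})\Big(1-\frac4q\Big).\tag{4}$$

Let us see that this disproves the formula. The right side of (4) equals $1-2^{1-c}-(1-2^{1-c})\frac4q$. It exceeds $1-4\cdot2^{-c}=1-2\cdot2^{1-c}$ if and only if $(1-2^{1-c})\frac4q<2^{1-c}$, that is, $q>4(2^{c-1}-1)$. It exceeds $1-3\cdot2^{-c}$ if and only if $(1-2^{1-c})\frac4q<2^{-c}$, that is, $q>8(2^{c-1}-1)$. Consequently: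

- if $q>4(2^{c-1}-1)$ and $k\ge12q$, then $\theta(N_{c,k})>1-4\cdot2^{-c}$, contradicting the case $i=4$;
- if $q>8(2^{c-1}-1)$ and $k\ge12q$, then $\theta(N^+_{c,k})>1-3\cdot2^{-c}$, contradicting the case $i=3$.

Since $c\ge3$, either inequality already gives $q>12$, so $q\ge13$ holds. For $c=3$ we may take $q=13$, $k=156$, and get $\theta(N_{3,156})\ge\frac34\cdot\frac9{13}=\frac{27}{52}>\frac12$. With $q=25$, $k=300$ we get $\theta(N^+_{3,300})\ge\frac34\cdot\frac{21}{25}=\frac{63}{100}>\frac58$.

## 5. The subspace $S=\{v=0\}$ is the only independent section

Here we prove Theorem A(1). Write $N=N_{c,k}$, $N^+=N^+_{c,k}$, $S=\{v=0\}$ and $H=\{v\in\{0,u\}\}$. Then $S$ has codimension $c-1$ and dimension $k+2$, and $H$ has codimension $c-2\ge1$ and dimension $k+3$. We have $0\notin N$ and $0\notin N^+$. Also $N\supseteq W\setminus H$, and the complement of a proper subspace spans, so $N$ spans $W$. Since $N\subseteq N^+$, so does $N^+$. Finally $N\cap S=N^+\cap S=I$ is independent.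

**Lemma 4.** If $S'\le W$ has codimension $c-1$ and $N\cap S'$ is independent, then $S'=S$.

**Proof.** The aim is to show that any other $S'$ meets $N$ in more elements than its dimension, while independence gives $|N\cap S'|\le\dim S'=k+2$.

If $S'\not\subseteq H$, then $S'\setminus H\subseteq N$ has at least $\frac12|S'|=2^{k+1}>k+2$ elements, a contradiction. So $S'\subseteq H$, and $S'$ is a hyperplane of $H$.

Write $(s,x,y)$ with $s\in\mathbb F_2$ for the element $(su,x,y)$ of $H$. Then $S'$ is the kernel of a nonzero functional $\alpha s+\mu(x)+\nu(y)$. If $\mu=0$ and $\nu=0$, then $\alpha=1$ and $S'=S$. Suppose $(\mu,\nu)\ne(0,0)$. The elements of $B\cap S'$ correspond to the pairs $(x,y)$ with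
$$\alpha+\mu(x)+\nu(y)=0\quad\text{and}\quad\mathbf 1(y)=f(x),\qquad\text{where }\mathbf 1(y)=\sum_jy_j.$$

- If $\nu\notin\{0,\mathbf 1\}$, then $\nu$ and $\mathbf 1$ are independent functionals. Each of the four $x$ gives $2^{k-2}$ solutions $y$, in total $2^k$.
- If $\nu=\mathbf 1$, a solution exists for $x$ exactly when $f(x)+\mu(x)+\alpha=0$. Since $f$ is not affine, $f+\mu+\alpha$ is not constant, so it has a zero $x$. For this $x$ there are $2^{k-1}$ solutions $y$.
- If $\nu=0$ and $\mu\ne0$, two values of $x$ satisfy $\mu(x)=\alpha$, and each gives $2^{k-1}$ solutions $y$.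

In all cases $|N\cap S'|\ge2^{k-1}>k+2$, because $k\ge5$. This is a contradiction. $\square$

The middle case is the one in which an affine $f$ would fail.

**Step 1: both critical numbers equal $c$.** The subspace $\{v=0,\ |y|\equiv0\bmod2\}$ has codimension $c$. The only elements of $N$ or $N^+$ with $v=0$ are those of $I$, and there $|y|=1$. So this subspace misses both sets, and $\chi(N)\le\chi(N^+)\le c$. If $\chi(N)\le c-1$, some $S'$ of codimension $c-1$ is disjoint from $N$. The empty set is independent, so $S'=S$ by Lemma 4, contradicting $\emptyset\ne I\subseteq S$. Hence $\chi(N)=\chi(N^+)=c$.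

**Step 2: $N$ is $c$-near-independent.** We verify the definition with $H$ and $S$. The subspace $\{v=0,|y|\equiv0\}$ has codimension $2$ in $H$ and misses $N$, so $\chi(N\cap H)\le2$. If $\chi(N\cap H)\le1$, some hyperplane of $H$ would be disjoint from $N$. It has codimension $c-1$ in $W$, which Step 1 excludes. So $\chi(N\cap H)=2$. Next, $N\cap S=I$ is independent.

Let $C\subseteq N\cap H=I\cup B$ be an odd circuit. Its elements sum to $0$, so looking at $v$-coordinates, $|C\cap B|$ is even. It is not $0$, as $I$ is independent. Suppose $C\cap B=\{(u,x,y),(u,x',y')\}$ and $C\cap I=\{(0,0,\epsilon_j):j\in J\}$. Then $x=x'$, $y+y'=\sum_{j\in J}\epsilon_j$ and $|C|=2+|J|$. But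
$$|J|\equiv|y|+|y'|\equiv f(x)+f(x')=2f(x)\equiv0\pmod2,$$
so $|C|$ is even, a contradiction. Hence $|C\cap B|\ge4$. As $B=(N\cap H)\setminus S$, this is what the definition asks for.

**Step 3: $N^+$ has $i=3$.** The section $N^+\cap S=I$ is independent, so $i\ne2$. Suppose $H'$ and $S'$ witness that $N^+$ is $c$-near-independent. Then $S'$ has codimension $c-1$ in $W$, and $N\cap S'\subseteq N^+\cap S'$ is independent, so $S'=S$ by Lemma 4. As $S$ has codimension $1$ in $H'$, we have $H'=\{v\in\{0,u'\}\}$ for some $u'\ne0$. But $\{(u',0,0),(u',0,\epsilon_1),(0,0,\epsilon_1)\}\subseteq N^+\cap H'$ is an odd circuit with only two elements outside $S$, a contradiction. This proves Theorem A(1). $\square$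

## 6. Thinned layers over a graph of large girth

Here we prove Theorem A(2). Let $q\ge13$ and $k\ge12q$. Every $N$-free matroid is $N^+$-free, because $N\subseteq N^+$. So every $\alpha$ admissible in the definition of $\theta(N^+)$ is admissible for $\theta(N)$, and $\theta(N^+)\ge\theta(N)$. It remains to bound $\theta(N)$ from below.

Let $G$ be a graph on $\{1,\dots,n\}$ with girth greater than $|N|$. In $\mathbb F_2^{c-1}\times\mathbb F_2^n$ put
$$M=\{(0,\varepsilon_a+\varepsilon_b):ab\in E(G)\}\cup\{(v,z):v\ne0,\ |z|\bmod q\notin\{0,1,2,3\}\}.$$

**Step 1: density and rank.** We show that thinning costs only a factor of about $1-\frac4q$. Let $\omega=e^{2\pi i/q}$, with $i$ the imaginary unit in this formula only. For uniform $z\in\mathbb F_2^n$ the coordinates are independent, so $\mathbb E\,\omega^{j|z|}=\big(\frac{1+\omega^j}2\big)^n$, and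
$$\Pr\big[|z|\equiv a\bmod q\big]=\frac1q\sum_{j=0}^{q-1}\omega^{-ja}\Big(\frac{1+\omega^j}2\Big)^n\longrightarrow\frac1q\qquad(n\to\infty),$$
since $|1+\omega^j|<2$ for $1\le j\le q-1$. There are $2^{c-1}-1$ layers with $v\ne0$, so
$$\frac{|M|}{2^{n+c-1}}\ \ge\ (1-2^{1-c})\Big(1-\frac4q\Big)-o(1).\tag{5}$$
The limit on the right is at least $\frac34\cdot\frac9{13}=\frac{27}{52}>\frac12$. So for large $n$ the set $M$ has more than half of all vectors and lies in no proper subspace. Hence $M$ spans and $r(M)=n+c-1$. Clearly $0\notin M$.

**Step 2: the critical number is unbounded.** The set $M$ contains the edge vectors, so $2^{\chi(M)}\ge\chi(G)$ by (2) and monotonicity.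

**Step 3: reduction to $N$-freeness.** Suppose we know that $M$ is always $N$-free. Let $\alpha<(1-2^{1-c})(1-\frac4q)$ and let $C$ be given. By Erdős's theorem there is a graph of girth greater than $|N|$ and chromatic number greater than $2^C$. Add isolated vertices, which changes neither, until $n$ is so large that $M$ spans and, by (5), $|M|\ge\alpha2^{r(M)}$. Then $M$ is $N$-free and $\chi(M)>C$. So $\alpha$ is not admissible in the definition of $\theta(N)$, and (4) follows.

**Step 4: a copy of $N$ must place $S$ in the layer $v=0$.** Suppose $\varphi:W\to\mathbb F_2^{c-1}\times\mathbb F_2^n$ is linear and injective with $\varphi(N)\subseteq M$. Let $\pi$ be the projection to $\mathbb F_2^{c-1}$ and $S'=\ker(\pi\varphi)$, of codimension at most $c-1$. As in Proposition 1, $\varphi(N\cap S')$ consists of at most $|N|$ edge vectors of $G$. The edges form a forest since the girth exceeds $|N|$, so the vectors are independent and $N\cap S'$ is independent. Every subspace $S''\le S'$ of codimension $c-1$ in $W$ then has $N\cap S''$ independent, so $S''=S$ by Lemma 4. If $\dim S'>k+2$, then $S'$ would have more than one subspace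 of dimension $k+2$. So $S'=S$.

Thus $\pi\varphi$ has kernel exactly $\{v=0\}$, and $\pi\varphi(v,x,y)=Av$ with $A$ invertible. In particular
$$\varphi(v,0,y)=\Big(Av,\ z_v+\sum_{j=1}^ky_je_j\Big),\tag{6}$$
where $z_v$ is linear in $v$ and $(0,e_j)=\varphi(0,0,\epsilon_j)\in M$. So $e_1,\dots,e_k$ are the vectors of $k$ distinct edges of $G$. They form a forest, because the girth exceeds $|N|\ge k$.

**Step 5: three layers on a line.** We now put ourselves in the situation of Lemma 3. Since $c-1\ge2$, choose $v_1=u$, $v_2\notin\{0,u\}$ and $v_3=v_1+v_2$. Then $v_3\notin\{0,u\}$ as well. Put $z_i=z_{v_i}$, so $z_1+z_2+z_3=0$. For every $y$ of even weight, $(v_i,0,y)\in N$ for $i=1,2,3$: for $i=2,3$ the whole layer is in $N$, and for $i=1$ we have $|y|\equiv0=f(0)$, so $(u,0,y)\in B$. This is why only even sets $J$ are available. Since $Av_i\ne0$ and $\varphi(N)\subseteq M$, (6) gives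
$$\Big|z_i+\sum_{j\in J}e_j\Big|\bmod q\ \notin\ \{0,1,2,3\}\qquad\text{for }i=1,2,3\text{ and all }J\subseteq\{1,\dots,k\}\text{ with }|J|\text{ even}.\tag{7}$$

**Step 6: contradiction.** The edges $e_1,\dots,e_k$ form a forest, $k\ge12q$ and $z_1+z_2+z_3=0$. Lemma 3 produces $i$ and an even-size $J$ that violate (7). So $M$ is $N$-free. With Step 3 this proves Theorem A(2), and the proposed formula is false for every $c\ge3$, both for $i=4$ and for $i=3$. $\square$

For $c=2$ there is only one nonzero $v$, so Step 5 has no line of three layers to use, and the split matching of Section 3 shows that one layer alone gives no contradiction in Lemma 3. The argument leaves the case $c=2$ with $i\in\{3,4\}$ open.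

## 7. The case $i=2$ as a characterization, and the supremum in the other two classes

The lower bounds in (4) approach the upper bound (1) as $q\to\infty$. The last theorem says that they cannot reach it, and that this is the only restriction visible from $c$.

**Theorem B.**

1. For $c\ge2$ and $\chi(N)=c$: $\theta(N)=1-2^{1-c}$ if and only if no $(c-1)$-codimensional subspace $S$ has $S\cap N$ independent (that is, if and only if $i=2$).
2. For each $c\ge3$, the supremum of $\theta(N)$ over $c$-near-independent $N$ is $1-2^{1-c}$ and is not attained. The same holds over matroids with $\chi(N)=c$ and $i=3$. So $\theta$ takes infinitely many values in each of these two classes, and in neither class is it a function of $c$ alone.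

The proof uses one published result, which Theorem A does not need.

**Stability theorem** (H. Liu, S. Luo, P. Nelson, K. Nomoto, *Stability and exact Turán numbers for matroids*, J. Combin. Theory Ser. B 143 (2020)). Let $\chi(N)=c\ge1$ and $\epsilon>0$. There are $\delta>0$ and $n_0$ such that if $n\ge n_0$ and $M\subseteq\mathbb F_2^n\setminus\{0\}$ is $N$-free with $|M|\ge(1-2^{1-c}-\delta)2^n$, then some subspace $F$ of codimension $c-1$ satisfies $|M\,\triangle\,(\mathbb F_2^n\setminus F)|\le\epsilon2^n$.

**Proof of Theorem B(1).** The "if" direction is Proposition 1. It also follows from (1) and the Geelen–Nelson lower bound with $i=2$.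

For "only if", let $S$ have codimension $c-1$ with $N\cap S=I$ independent, $|I|=k$. We show that $N$-free matroids slightly below density $1-2^{1-c}$ still have bounded critical number. By stability such a matroid looks like the $M_0$ of Section 1, with almost full cosets of $F$ and an arbitrary small part in $F$. So the embedding into $M_0$ at the end of that section should work after randomization.

**Step 1: constants.** Apply the stability theorem with $\epsilon=2^{-c-1}/|N|$ to get $\delta$ and $n_0$. Shrinking $\delta$ keeps the theorem true, so assume $1-2^{1-c}-\delta\ge0$. Choose $n_1\ge n_0$ with $2^{r(N)+c-1-n_1}<\frac12$. Let $M$ be $N$-free of rank $n$ with $|M|\ge(1-2^{1-c}-\delta)2^n$. We claim $\chi(M)\le\max(n_1,k+c-2)$. If $n<n_1$, then $\chi(M)\le n<n_1$. So let $n\ge n_1$, take $F$ from the stability theorem, and suppose for contradiction that $\chi(M)\ge k+c-1$.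

**Step 2: targets for $I$.** Since $F$ has codimension $c-1$, we have $\chi(M\cap F)\ge\chi(M)-(c-1)\ge k$. The critical number is at most the dimension of the span, so $M\cap F$ contains independent elements $e_1,\dots,e_k$.

**Step 3: a random linear map.** Extend $I$ to a basis of $S$ by $t_1,\dots,t_m$, and then to a basis of $\mathbb F_2^{r(N)}$ by $u_1,\dots,u_{c-1}$. Let $w_1,\dots,w_{c-1}$ be a basis of a complement of $F$ in $\mathbb F_2^n$. Define $\varphi$ linearly by sending $I$ bijectively to $\{e_1,\dots,e_k\}$, each $t_i$ to a uniform element of $F$, and each $u_i$ to $w_i$ plus a uniform element of $F$, all choices independent.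

**Step 4: $\varphi(N)\subseteq M$ with probability at least $\frac34$.** Elements of $N\cap S=I$ go to $e_1,\dots,e_k\in M$. Let $p\in N\setminus S$. Some $u_i$ occurs in the expansion of $p$, so $\varphi(p)$ is uniform on the coset $w+F$, where $w\notin F$ is the sum of the corresponding $w_i$. This coset lies in $\mathbb F_2^n\setminus F$, so at most $\epsilon2^n$ of its elements are missing from $M$, and
$$\Pr[\varphi(p)\notin M]\le\frac{\epsilon2^n}{|F|}=\epsilon2^{c-1}.$$
Summing over at most $|N|$ elements $p$, the failure probability is at most $|N|\cdot\frac{2^{-c-1}}{|N|}\cdot2^{c-1}=\frac14$.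

**Step 5: $\varphi$ is injective with probability greater than $\frac12$.** For $p\notin S$ we have $\varphi(p)\notin F$, so $\varphi(p)\ne0$. For $0\ne p\in\operatorname{span}(I)$, $\varphi(p)\ne0$ because $e_1,\dots,e_k$ are independent. For $p\in S\setminus\operatorname{span}(I)$ some $t_i$ occurs in $p$, so $\varphi(p)$ is uniform in $F$ and vanishes with probability $1/|F|$. Hence
$$\Pr[\varphi\text{ not injective}]\le\frac{2^{r(N)}}{|F|}=2^{r(N)+c-1-n}<\frac12.$$

**Step 6: conclusion.** The two failure probabilities add up to less than $1$, so some $\varphi$ is injective with $\varphi(N)\subseteq M$. This contradicts $N\not\subseteq M$. So $\chi(M)\le\max(n_1,k+c-2)$, a bound that depends only on $N$ and the constants fixed in Step 1. Therefore $\theta(N)\le1-2^{1-c}-\delta<1-2^{1-c}$. $\square$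

**Proof of Theorem B(2).** Let $c\ge3$. Matroids in either class have $i\ne2$, so $\theta(N)<1-2^{1-c}$ by part 1. By Theorem A with $k=12q$ and $q\to\infty$, the matroids $N_{c,k}$ are $c$-near-independent, the matroids $N^+_{c,k}$ have $i=3$, and both $\theta(N_{c,k})$ and $\theta(N^+_{c,k})$ come arbitrarily close to $1-2^{1-c}$. So in each class the supremum is $1-2^{1-c}$ and is not attained. A finite set of values would attain its supremum, so $\theta$ takes infinitely many values in each class. In particular it is not a function of $c$ alone. $\square$
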